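
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}


\title{Associated primes of the homological shift ideals of powers of a polymatroidal ideal}

\begin{abstract}
Let $I$ be a polymatroidal ideal in a polynomial ring and let $i\ge 1$. We prove that the sets of associated primes of the homological shift ideals $\mathrm{HS}_i(I^k)$ form an increasing chain for $k\ge i$, as conjectured by Ficarra and Lu. The proof determines the rank function of the polymatroidal ideal $\mathrm{HS}_i(I^k)$ for $k\ge i$. It follows that $\mathrm{HS}_i(I^{k+1})=I\cdot\mathrm{HS}_i(I^k)$ in this range, and the chain property results because multiplying one polymatroidal ideal by another never destroys an associated prime. We also describe the associated primes by linear inequalities, give a sharp bound for the index at which the chain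 becomes constant, and show that for no $i\ge2$ can the range $k\ge i$ be enlarged to $k\ge i-1$.
\end{abstract}


\section{Introduction}

Let $S=K[x_1,\dots,x_n]$, $n\ge1$, be the standard graded polynomial ring over a field $K$. For $a=(a_1,\dots,a_n)\in\mathbb Z_{\ge0}^n$ write $x^a=\prod_j x_j^{a_j}$. A monomial ideal $I\subset S$ has a minimal multigraded free resolution, and the multidegrees of the generators of its $i$th free module are those $a$ with $\mathrm{Tor}_i^S(K,I)_a\ne0$. If one keeps these multidegrees and forgets everything else, one obtains the \emph{$i$th homological shift ideal}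
\[
\mathrm{HS}_i(I)=\bigl(x^a:\ \mathrm{Tor}_i^S(K,I)_a\ne0\bigr).
\]
Thus $\mathrm{HS}_0(I)=I$, and $\mathrm{HS}_i(I)$ records where the $i$th syzygies of $I$ live.

A monomial ideal $I$ is \emph{polymatroidal} if it is generated in a single degree and has the following exchange property: for minimal monomial generators $u=x^a$, $v=x^b$ of $I$ and an index $j$ with $a_j>b_j$, there is an index $l$ with $a_l<b_l$ and $x_l(u/x_j)\in I$. The minimal generators of such an ideal thus behave like the bases of a matroid, with multiplicities allowed.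

For an ideal $J\subset S$ let $\mathrm{Ass}\,J$ be the set of associated primes of $S/J$. Only for $J=0$ do we deviate, and put $\mathrm{Ass}\,J=\emptyset$. How does $\mathrm{Ass}\,\mathrm{HS}_i(I^k)$ depend on $k$? For $i=0$ this is the question how $\mathrm{Ass}\,I^k$ varies, and for polymatroidal $I$ the answer is as simple as one can hope: the sets increase with $k$ (Corollary~\ref{cor:mult}). For $i\ge2$ the ideals $\mathrm{HS}_i(I^k)$ may take some time to settle. For example, let $I=(x_1x_2,x_1x_3,x_2x_3)$. Then $\mathrm{HS}_2(I)=0$, whereas $\mathrm{HS}_2(I^2)=(x_1^2x_2^2x_3^2)$; see Section~\ref{sec:triangle}. For small $k$ an associated prime may even get lost in passing from $k$ to $k+1$ (Theorem~\ref{thm:D}). Ficarra and Lu~\cite{FL} conjectured that this does not happen for $k\ge i$. We prove their conjecture.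

\begin{theorem}\label{thm:A}
Let $I\subset S$ be a polymatroidal ideal and let $i\ge1$. Then
\[
\mathrm{Ass}\,\mathrm{HS}_i(I^k)\subseteq\mathrm{Ass}\,\mathrm{HS}_i(I^{k+1})\qquad\text{for all }k\ge i .
\]
\end{theorem}

If $I=0$ there is nothing to prove, so \emph{we assume $I\ne0$ throughout}. The theorem follows from two facts. First, if $I$ and $J$ are nonzero polymatroidal ideals, then $\mathrm{Ass}\,J\subseteq\mathrm{Ass}\,IJ$ (Corollary~\ref{cor:mult}). Second, for $k\ge i$ the ideal $\mathrm{HS}_i(I^{k+1})$ is simply $I\cdot\mathrm{HS}_i(I^k)$, and $\mathrm{HS}_i(I^k)$ is zero or polymatroidal. The second fact is the harder one. We obtain it from an explicit description of $\mathrm{HS}_i(I^k)$, for which we need some notation.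

Write $[n]=\{1,\dots,n\}$. For $a\in\mathbb Z^n$ and $T\subseteq[n]$ let $a(T)=\sum_{j\in T}a_j$, $|a|=a([n])$ and $T^c=[n]\setminus T$. Let $e_j$ be the unit vectors and $1_F=\sum_{j\in F}e_j$ for $F\subseteq[n]$. The \emph{rank function} of a nonzero polymatroidal ideal $J$ is
\[
T\mapsto\max\{h(T):\ x^h\text{ a minimal generator of }J\},\qquad T\subseteq[n].
\]
It determines $J$ (Lemma~\ref{lem:rank}(c)). Let $\rho$ be the rank function of $I$. It is submodular (Lemma~\ref{lem:rank}(a)), so $\rho(X)+\rho(U\setminus X)\ge\rho(U)$ for $X\subseteq U\subseteq[n]$. We call $X$ a \emph{separator} of $U$ if equality holds. The separators of $U$ form a Boolean algebra of subsets of $U$ (Section~\ref{sec:powers}). Its atoms are called the \emph{components} of $U$. Let $c(U)$ be their number (so $c(\emptyset)=0$) and put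
\[
r(U)=|U|-c(U).
\]
For example, $r(U)=0$ means that $\rho$ is additive on the subsets of $U$.

\begin{theorem}\label{thm:B}
Let $I$ be a polymatroidal ideal with rank function $\rho$ and let $i\ge1$. Then $\mathrm{HS}_i(I)$ is zero or polymatroidal. For $k\ge i$ we have $\mathrm{HS}_i(I^k)\ne0$ if and only if $i\le r([n])$, and in this case the rank function of $\mathrm{HS}_i(I^k)$ is
\[
U\mapsto k\rho(U)+\min(i,r(U)).
\]
Consequently $\mathrm{HS}_i(I^{k+1})=I\cdot\mathrm{HS}_i(I^k)$ for all $k\ge i$.
\end{theorem}

For $\emptyset\ne A\subseteq[n]$ let $P_A=(x_j:j\in A)$. Every associated prime of a nonzero monomial ideal is of the form $P_A$ with $A\neq\emptyset$. Partitions always have nonempty blocks.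

\begin{theorem}\label{thm:C}
Let $I$ be a polymatroidal ideal with rank function $\rho$. Let $k\ge i\ge1$, $i\le r([n])$ and $\emptyset\ne A\subseteq[n]$. For $T\subseteq A$ put
\[
\rho_A(T)=\rho(A^c\cup T)-\rho(A^c),\qquad
\varepsilon(T)=\min\bigl(i,r(A^c\cup T)\bigr)-\min\bigl(i,r(A^c)\bigr).
\]
Then $P_A\in\mathrm{Ass}\,\mathrm{HS}_i(I^k)$ if and only if
\begin{equation}\label{eq:crit}
k\Bigl(\sum_{T\in\pi}\rho_A(T)-\rho_A(A)\Bigr)+\sum_{T\in\pi}\varepsilon(T)-\varepsilon(A)\ \ge\ |\pi|-1
\quad\text{for every partition }\pi\text{ of }A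
\end{equation}
and, in case $|A|=1$, also $k\rho_A(A)+\varepsilon(A)\ge1$.

Moreover, put $\ell=n-c([n])+1$. For every $i\ge1$, the sets $\mathrm{Ass}\,\mathrm{HS}_i(I^k)$ are constant for $k\ge\ell+i-1$. For all $n\ge2$ and $1\le i\le n-1$ there is a polymatroidal ideal for which this bound is attained.
\end{theorem}

It is well known that $\ell$ is the analytic spread of $I$; we do not use this. Finally, for $i\ge2$ the range $k\ge i$ in Theorem~\ref{thm:A} cannot be enlarged to $k\ge i-1$:

\begin{theorem}\label{thm:D}
For every $i\ge2$ there is a polymatroidal ideal $I$ with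
\[
\mathrm{Ass}\,\mathrm{HS}_i(I^{i-1})\not\subseteq\mathrm{Ass}\,\mathrm{HS}_i(I^{i}).
\]
\end{theorem}

Section~\ref{sec:triangle} works out one ideal in three variables by hand. Sections~\ref{sec:rank} and~\ref{sec:inter} are combinatorial: the first describes polymatroidal ideals by inequalities, the second tells when a certain system of inequalities has an integer solution. These tools are applied to associated primes in Section~\ref{sec:ass} and to homological shifts in Section~\ref{sec:hs}. Section~\ref{sec:powers} proves Theorems~\ref{thm:B} and~\ref{thm:A}, and the last two sections prove Theorems~\ref{thm:C} and~\ref{thm:D}.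

\section{The ideal of the triangle}\label{sec:triangle}

Let $n=3$, $I=(x_1x_2,x_1x_3,x_2x_3)$, $i\in\{1,2\}$ and $k\ge1$. Here $\rho(T)=\min(|T|,2)$. The exponent vectors of the minimal generators of $I^k$ form the set
\[
B_k=\{b\in\mathbb Z^3_{\ge0}:\ |b|=2k,\ b_1,b_2,b_3\le k\}.
\]
Clearly every generator has its exponent vector in $B_k$. Conversely, let $b\in B_k$ with $b_1\ge b_2\ge b_3$. Then $b_2\ge1$, because $b_1\le k<2k$, and $b_3\le k-1$, because $3b_3\le 2k$. So $b-(1,1,0)\in B_{k-1}$, and we are done by induction on $k$, starting from $B_0=\{0\}$.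

\smallskip
\emph{The homological shift ideals.} The ideal $I^k$ is polymatroidal and has a linear resolution (facts (F1) and (F2) below), so only multidegrees $a$ with $|a|=2k+i$ matter. By fact (F3) below, $\mathrm{Tor}_i(K,I^k)_a\cong\tilde H_{i-1}(\Delta_a;K)$, where the faces of $\Delta_a$ are the sets $F\subseteq[3]$ with $x^{a-1_F}\in I^k$; they have at most $i$ elements.

For $i=1$ the complex $\Delta_a$ consists of points, and $\tilde H_0\ne0$ means that there are at least two of them. If $a-e_j$ and $a-e_l$ lie in $B_k$ with $j\ne l$, then all $a_m\le k$. For $i=2$ the complex $\Delta_a$ is a graph on at most three vertices, and $\tilde H_1\ne0$ means that all three edges are present. If all $a-e_j-e_l$ with $j\ne l$ lie in $B_k$, then again all $a_m\le k$. Conversely, $|a|=2k+i$ and $a_1,a_2,a_3\le k$ imply $a_m\ge i$ for all $m$, so that all $a-1_F$ with $|F|=i$ lie in $B_k$. Hence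
\begin{equation}\label{eq:tri}
\mathrm{HS}_i(I^k)=\bigl(x^a:\ |a|=2k+i,\ a_1,a_2,a_3\le k\bigr).
\end{equation}

\smallskip
\emph{The role of $k\ge i$.} The ideal \eqref{eq:tri} is nonzero iff $3k\ge 2k+i$, that is, iff $k\ge i$. Let $k\ge i$, and let $x^a$ be a minimal generator of $\mathrm{HS}_i(I^{k+1})$, say with $a_1\ge a_2\ge a_3$. If $a_3=k+1$, then $a=(k+1,k+1,k+1)$ and $3(k+1)=2(k+1)+i$, so $k=i-1$, which is excluded. So $a_3\le k$. Moreover $a_2\ge1$ because $a_1\le k+1<|a|$. Therefore $a-(1,1,0)$ is one of the exponent vectors in \eqref{eq:tri}. This shows $\mathrm{HS}_i(I^{k+1})=I\cdot\mathrm{HS}_i(I^k)$ for $k\ge i$; the inclusion ``$\supseteq$'' is clear from \eqref{eq:tri}.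

\smallskip
\emph{An associated prime.} Let $k\ge i$ and $\mathfrak m=(x_1,x_2,x_3)$. A monomial $x^w$ lies in \eqref{eq:tri} iff $\sum_j\min(w_j,k)\ge 2k+i$. Now $\mathfrak m$ is associated iff there is $x^w\notin\mathrm{HS}_i(I^k)$ with $x_jx^w\in\mathrm{HS}_i(I^k)$ for all $j$. This means $\sum_j\min(w_j,k)=2k+i-1$, and each single increment of a $w_j$ must raise the sum, so that $w_j\le k-1$. Hence we need $w\in\mathbb Z^3_{\ge0}$ with $|w|=2k+i-1$ and all $w_j\le k-1$, and such a $w$ exists iff $3(k-1)\ge 2k+i-1$, i.e.
\[
k\,(1+1+1-2)+(0+0+0-i)\ \ge\ 3-1 .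
\]
This is the inequality of \eqref{eq:crit} for $A=[3]$ and the partition into singletons. The coefficient of $k$ is $\sum_j\rho(\{j\})-\rho([3])$, which is nonnegative because $\rho$ is submodular. Therefore an inequality of this kind that holds for $k$ also holds for $k+1$. This is the reason for Theorem~\ref{thm:A}.

\section{Exponent sets and rank functions}\label{sec:rank}

For $a\in\mathbb Z^n$ let $\|a\|=\sum_j|a_j|$. The \emph{exponent set} of a polymatroidal ideal $J\ne0$ is $H=\{a: x^a\text{ a minimal generator of }J\}$. In terms of $H$, the exchange property reads: if $u,v\in H$ and $u_j>v_j$, there is $l$ with $u_l<v_l$ and $u-e_j+e_l\in H$. We say that we \emph{exchange $u$ at $j$ towards $v$}. The new vector is closer to $v$ by $2$ in the norm $\|\cdot\|$. Conversely, a finite nonempty set $H\subset\mathbb Z^n_{\ge0}$ on which $|\cdot|$ is constant and which has this property is the exponent set of a polymatroidal ideal. Let $N$ be the degree of the generators of $J$, and put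
\[
\rho_H(T)=\max_{h\in H}h(T),\qquad \mu(T)=\min_{h\in H}h(T)=N-\rho_H(T^c).
\]
Then $\rho_H(\emptyset)=0$, $\rho_H([n])=N$, and $\rho_H$ is monotone.

We use three known facts.
\begin{itemize}
\item[(F1)] A product of polymatroidal ideals is polymatroidal (Conca and Herzog~\cite{CH}). As the factors are generated in single degrees, the exponent set of the product is the sum $H_1+H_2$ of the exponent sets of the factors, so its rank function is $\rho_{H_1}+\rho_{H_2}$.
\item[(F2)] Polymatroidal ideals have linear quotients (Conca and Herzog~\cite{CH}, Herzog and Takayama), hence a linear resolution: $\mathrm{Tor}_i^S(K,J)_a\ne0$ implies $|a|=N+i$.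
\item[(F3)] For a monomial ideal $J$ and $a\in\mathbb Z^n_{\ge0}$ we have $\mathrm{Tor}_i^S(K,J)_a\cong\tilde H_{i-1}(\Delta_a;K)$, where $\Delta_a=\{F\subseteq[n]:x^{a-1_F}\in J\}$ (Miller and Sturmfels~\cite[Thm.~1.34]{MS}). Here $x^{a-1_F}\in J$ includes the condition $a-1_F\ge0$.
\end{itemize}

The next lemma replaces exchanges by inequalities. Its key part is (b), in which a local condition implies a global one: if $T$ is the set of all indices that can be reached from $h$ by an exchange out of $p$, then $h$ already has the largest possible value on $T^c$.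

\begin{lemma}\label{lem:rank}
Let $J\ne0$ be a polymatroidal ideal, with $H$, $N$, $\rho_H$ and $\mu$ as above.
\begin{itemize}
\item[(a)] $\rho_H$ is submodular: $\rho_H(S)+\rho_H(T)\ge\rho_H(S\cap T)+\rho_H(S\cup T)$ for all $S,T\subseteq[n]$.
\item[(b)] Let $h\in H$, $h_p>0$ and $T=\{q:h-e_p+e_q\in H\}$ (so $p\in T$). Then $h(T^c)=\rho_H(T^c)$.
\item[(c)] $H=\{a\in\mathbb Z^n:\ |a|=N,\ a(T)\le\rho_H(T)\text{ for all }T\subseteq[n]\}$.
\item[(d)] For $w\in\mathbb Z^n_{\ge0}$: $x^w\in J$ if and only if $w(T)\ge\mu(T)$ for all $T\subseteq[n]$.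
\end{itemize}
\end{lemma}

\begin{proof}
(a) First let $S\subseteq T$. We claim that some $h\in H$ attains both $\rho_H(S)$ and $\rho_H(T)$. Choose $u,v\in H$ with $u(S)=\rho_H(S)$, $v(T)=\rho_H(T)$ and $\|u-v\|$ minimal. If $u(T)<v(T)$, then $u(T^c)>v(T^c)$, so $u_j>v_j$ for some $j\notin T$. Exchange $u$ at $j$ towards $v$. Since $j\notin S$, the new vector still has the maximal value on $S$, and it is closer to $v$, a contradiction. So $u(T)=\rho_H(T)$.

For arbitrary $S,T$ apply this to $S\cap T\subseteq S\cup T$. With the resulting $h$,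
\[
\rho_H(S\cap T)+\rho_H(S\cup T)=h(S\cap T)+h(S\cup T)=h(S)+h(T)\le\rho_H(S)+\rho_H(T).
\]

(b) Among the $v\in H$ with $v(T^c)=\rho_H(T^c)$ let $\mathcal V$ be the set of those with $\|v-h\|$ minimal. Let $v\in\mathcal V$.

\emph{($\alpha$) $v_j\le h_j$ for all $j\in T$.} If $v_j>h_j$, exchange $v$ at $j$ towards $h$. As $j\in T$, the value on $T^c$ does not drop, and the new vector is closer to $h$, a contradiction.

\emph{($\beta$) $v_p=h_p$.} Otherwise $v_p<h_p$ by ($\alpha$). Exchanging $h$ at $p$ towards $v$ gives $l$ with $h_l<v_l$ and $h-e_p+e_l\in H$. The latter says $l\in T$, and then $h_l<v_l$ contradicts ($\alpha$).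

Suppose $h(T^c)<v(T^c)$. Then $v(T)<h(T)$, so $v_j<h_j$ for some $j\in T$, and $j\ne p$ by ($\beta$). Let $h'=h-e_p+e_j$, which lies in $H$. Since $v_p=h_p>h'_p$, we may exchange $v$ at $p$ towards $h'$ and obtain $v'=v-e_p+e_l\in H$ with $v_l<h'_l$; in particular $l\ne p$. As $p\in T$, we have $v'(T^c)\ge v(T^c)=\rho_H(T^c)$. So equality holds, and $l\in T$. Moreover $v_l<h_l$: for $l\ne j$ because $h'_l=h_l$, for $l=j$ by the choice of $j$. Passing from $v$ to $v'$ thus increases the distance to $h$ by $1$ at $p$ and decreases it by $1$ at $l$. Hence $v'\in\mathcal V$, but $v'_p=h_p-1$, contradicting ($\beta$).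

(c) The inclusion ``$\subseteq$'' is clear. Let $a$ be in the right-hand side, choose $h\in H$ with $\|h-a\|$ minimal, and suppose $h\ne a$. Since $|h|=|a|$, some $p$ has $h_p>a_p$. Here $a_p=N-a([n]\setminus\{p\})\ge N-\rho_H([n]\setminus\{p\})\ge0$, so $h_p>0$. Let $T$ be as in (b). For $q\in T$, $q\ne p$, we have $h_q\ge a_q$, since otherwise $h-e_p+e_q\in H$ would be closer to $a$. So $h(T)>a(T)$, whence $a(T^c)>h(T^c)=\rho_H(T^c)$, a contradiction.

(d) If $x^w\in J$, then $w\ge h$ coordinatewise for some $h\in H$, so $w(T)\ge h(T)\ge\mu(T)$. Conversely, assume the inequalities, choose $h\in H$ with $\sum_j\max(h_j-w_j,0)$ minimal, and suppose $h_p>w_p$ for some $p$; as $w_p\ge0$, we have $h_p>0$. Let $T$ be as in (b). For $q\in T$, $q\ne p$, we have $h_q\ge w_q$, since otherwise $h-e_p+e_q$ would give a smaller sum. So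
\[
h(T)>w(T)\ge\mu(T)=N-\rho_H(T^c)=N-h(T^c)=h(T),
\]
a contradiction. Hence $h\le w$ and $x^w\in J$.
\end{proof}

By (c), two polymatroidal ideals with the same rank function are equal.

\section{Integer points below an intersecting submodular function}\label{sec:inter}

Two systems of inequalities $a(T)\le g(T)$ will occur below: one for the generators of $\mathrm{HS}_i(J)$, one for monomials $x^w$ with $J:x^w=P_A$. In both of them the submodular inequality for $g$ is available only for pairs of sets that meet; for disjoint sets one would have to give $g$ the value $-1$ at $\emptyset$, whereas $a(\emptyset)=0$. Therefore the bounds need not be sharp, and the system with $a(E)=g(E)$ prescribed need not be solvable. In the triangle, for $i=1$, the natural bound for $a(\{1,2\})$ will be $2k+1$, while the true maximum $2k$ is found by splitting $\{1,2\}$ into $\{1\}$ and $\{2\}$. Splitting sets into blocks is all that is needed: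

\begin{lemma}\label{lem:inter}
Let $E$ be a finite nonempty set, and let $g:\{T\subseteq E:T\ne\emptyset\}\to\mathbb Z$ be \emph{intersecting submodular}, that is,
$g(S)+g(T)\ge g(S\cap T)+g(S\cup T)$ whenever $S\cap T\ne\emptyset$. Let
\[
Q=\{a\in\mathbb Z^E:\ a(T)\le g(T)\text{ for all }T\ne\emptyset\},\qquad H_g=\{a\in Q:\ a(E)=g(E)\}.
\]
\begin{itemize}
\item[(a)] If $a,a'\in H_g$ and $a_j>a'_j$, there is $l$ with $a_l<a'_l$ and $a-e_j+e_l\in H_g$.
\item[(b)] $H_g\ne\emptyset$ if and only if $\sum_{T\in\pi}g(T)\ge g(E)$ for all partitions $\pi$ of $E$.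
\item[(c)] If $H_g\ne\emptyset$ and $\emptyset\ne U\subseteq E$, then $\max_{a\in H_g}a(U)=\min_\pi\sum_{T\in\pi}g(T)$, where $\pi$ runs over the partitions of $U$.
\end{itemize}
\end{lemma}

\begin{proof}
For $a\in Q$ call $T\ne\emptyset$ \emph{tight} if $a(T)=g(T)$. If $S,T$ are tight and $S\cap T\ne\emptyset$, then
\[
a(S\cap T)+a(S\cup T)=g(S)+g(T)\ge g(S\cap T)+g(S\cup T),
\]
so $S\cup T$ is tight. Hence distinct maximal tight sets are disjoint. Since all values are integers, $a+e_j\notin Q$ if and only if $j$ lies in a tight set.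

(a) Suppose there is no such $l$, and let $L=\{l:a_l<a'_l\}$. For each $l\in L$ the vector $a-e_j+e_l$ violates an inequality, so there is a tight set containing $l$ but not $j$. Replacing intersecting tight sets by their unions, we get disjoint tight sets $V_1,\dots,V_m$, none containing $j$, whose union $V$ contains $L$. Then $a(V)=\sum_sg(V_s)\ge a'(V)$, and outside $V$ we have $a\ge a'$ coordinatewise with strict inequality at $j$. So $a(E)>a'(E)$, contradicting $a(E)=g(E)=a'(E)$.

\emph{Claim.} For $\emptyset\ne U\subseteq E$, $\max_{a\in Q}a(U)=\min_\pi\sum_{T\in\pi}g(T)$ over the partitions $\pi$ of $U$. Here ``$\le$'' is clear. The set $Q$ is nonempty, as it contains all sufficiently negative vectors, and $a(U)\le g(U)$ on $Q$. So the maximum is attained, say at $a$. Lower all coordinates outside $U$ by $1$. The vector stays in $Q$, $a(U)$ does not change, and now every tight set lies in $U$. For $j\in U$ we have $a+e_j\notin Q$ by maximality, so $j$ lies in a tight set. Hence the maximal tight sets partition $U$, and $a(U)$ is the sum of their $g$-values.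

(b) On $Q$ we have $a(E)\le g(E)$, so $H_g\ne\emptyset$ iff $\max_{a\in Q}a(E)\ge g(E)$. Apply the claim with $U=E$.

(c) Among the $a\in Q$ for which $a(U)$ is maximal over $Q$, choose one with $a(E)$ maximal. Then $a+e_j\notin Q$ for all $j\in E$: for $j\in U$ by the first choice, for $j\notin U$ by the second. So the maximal tight sets partition $E$, and $a(E)$ is the sum of their $g$-values, which is $\ge g(E)$ by (b). Thus $a\in H_g$, so $a(U)$ has the same maximum over $H_g$ as over $Q$. Apply the claim.
\end{proof}

\section{Associated primes of polymatroidal ideals}\label{sec:ass}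

We use the standard fact that an associated prime of a monomial ideal $J$ has the form $J:x^v$ for a monomial $x^v$. The idea of the next lemma is that, by Lemma~\ref{lem:rank}(d), the condition $J:x^v=P_A$ is a system of linear inequalities for $v$, whose solvability is decided by Lemma~\ref{lem:inter}(b).

\begin{lemma}\label{lem:ass}
Let $J$ be a nonzero polymatroidal ideal with exponent set $H$, let $\emptyset\ne A\subseteq[n]$, and put $\sigma(T)=\rho_H(A^c\cup T)-\rho_H(A^c)$ for $T\subseteq A$. Then $P_A\in\mathrm{Ass}\,J$ if and only if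
\begin{equation}\label{eq:sigma}
\sum_{T\in\pi}\sigma(T)-\sigma(A)\ \ge\ |\pi|-1\qquad\text{for all partitions }\pi\text{ of }A
\end{equation}
and, in case $|A|=1$, also $\sigma(A)\ge1$.
\end{lemma}

\begin{proof}
Let $N$ and $\mu$ be as in Section~\ref{sec:rank}.

\emph{Step 1: $P_A\in\mathrm{Ass}\,J$ iff there is $w\in\mathbb Z^A_{\ge0}$ with}
\begin{equation}\label{eq:w}
w(A)=\mu(A)-1,\qquad w(T)\ge\mu(T)\ \text{ for all }T\subsetneq A .
\end{equation}

Let $P_A=J:x^v$. Multiplying $x^v$ by a monomial $z$ in the variables outside $A$ does not change the colon ideal, since $P_A:z=P_A$. So we may assume $v_j\ge N$ for $j\notin A$. Let $w$ be the restriction of $v$ to $A$. As $\mu\le N$, the inequalities of Lemma~\ref{lem:rank}(d) with $T\not\subseteq A$ hold for $v$ and for all $v+e_j$. Since $x^v\notin J$, some $T\subseteq A$ has $w(T)<\mu(T)$. Any such $T$ equals $A$: if there were $j\in A\setminus T$, then $(v+e_j)(T)=w(T)<\mu(T)$ would contradict $x_jx^v\in J$. So $w(A)<\mu(A)$, and $w(T)\ge\mu(T)$ for all $T\subsetneq A$. For $j\in A$, $x_jx^v\in J$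 gives $w(A)+1\ge\mu(A)$, hence $w(A)=\mu(A)-1$.

Conversely, given $w$ as in \eqref{eq:w}, let $v$ be equal to $w$ on $A$ and to $N$ outside $A$. By Lemma~\ref{lem:rank}(d), $x_jx^v\in J$ for $j\in A$. If $z$ is a monomial in the variables outside $A$, then the exponent vector of $x^vz$ violates the inequality for $T=A$, so $x^vz\notin J$. The monomial ideal $J:x^v$ thus contains $P_A$ and no monomial outside $P_A$, so it equals $P_A$.

\emph{Step 2: solvability.} We have $\mu(A)=\rho_H([n])-\rho_H(A^c)=\sigma(A)$ and, for $U\subseteq A$,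
\[
\mu(A)-\mu(A\setminus U)=\rho_H(A^c\cup U)-\rho_H(A^c)=\sigma(U).
\]
Write $T=A\setminus U$ in \eqref{eq:w}. Since $w(T)=\mu(A)-1-w(U)$, condition \eqref{eq:w} says $w(U)\le\sigma(U)-1$ for all $\emptyset\ne U\subseteq A$, with equality for $U=A$. In the notation of Lemma~\ref{lem:inter}, this means $w\in H_g$ for $g=\sigma-1$. By Lemma~\ref{lem:rank}(a), $\sigma$ is submodular, so $g$ is intersecting submodular. By Lemma~\ref{lem:inter}(b), $H_g\ne\emptyset$ is equivalent to $\sum_{T\in\pi}(\sigma(T)-1)\ge\sigma(A)-1$ for all partitions $\pi$ of $A$, that is, to \eqref{eq:sigma}.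

It remains to consider the requirement $w\ge0$. If $|A|\ge2$, it holds automatically by \eqref{eq:w}, since $w_j\ge\mu(\{j\})\ge0$. If $|A|=1$, then \eqref{eq:sigma} holds trivially, $w=\sigma(A)-1$, and $w\ge0$ means $\sigma(A)\ge1$.
\end{proof}

\begin{corollary}\label{cor:mult}
If $I$ and $J$ are nonzero polymatroidal ideals, then $\mathrm{Ass}\,J\subseteq\mathrm{Ass}\,IJ$. In particular $\mathrm{Ass}\,I^k\subseteq\mathrm{Ass}\,I^{k+1}$ for all $k\ge1$.
\end{corollary}

\begin{proof}
Fix $A\neq\emptyset$ and let $\sigma_I,\sigma_J,\sigma_{IJ}$ be the functions of Lemma~\ref{lem:ass}. By (F1), $IJ$ is polymatroidal and $\sigma_{IJ}=\sigma_I+\sigma_J$. The function $\sigma_I$ is submodular with $\sigma_I(\emptyset)=0$, so $\sum_{T\in\pi}\sigma_I(T)-\sigma_I(A)\ge0$ for every partition $\pi$ of $A$. It is also monotone, so $\sigma_I(A)\ge0$. If the conditions of Lemma~\ref{lem:ass} hold for $\sigma_J$, we add these inequalities and obtain the conditions for $\sigma_{IJ}$.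
\end{proof}

\section{Homological shift ideals of polymatroidal ideals}\label{sec:hs}

We now describe the generators of $\mathrm{HS}_i(J)$ by inequalities. Fact (F3) leads to complexes that turn out to be, in top dimension, independence complexes of matroids. We recall the matroid terms used. The independent sets of a matroid $M$ on a finite set $E$ are the subsets of its bases; $\mathrm{Ind}(M)$ is the simplicial complex of independent sets, and $\mathrm{rk}(X)$ is the size of a largest independent subset of $X$. A \emph{loop} is an element in no basis; a \emph{coloop} is an element in all bases, that is, an $e$ with $\mathrm{rk}(E\setminus e)=\mathrm{rk}(E)-1$. A \emph{circuit} is a minimal dependent set. The contraction $M/C$ is a matroid on $E\setminus C$ with rank function $X\mapsto\mathrm{rk}(X\cup C)-\mathrm{rk}(C)$. If $F$ is independent in $M/C$ and $G$ is a maximal independent subset of $C$, then $F\cup G$ is independent in $M$.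

\begin{lemma}\label{lem:matroid}
Let $M$ be a matroid of rank $i\ge0$. Then $\tilde H_{i-1}(\mathrm{Ind}(M);K)\ne0$ if and only if $M$ has no coloops.
\end{lemma}

\begin{proof}
If $e$ is a coloop, then $\mathrm{Ind}(M)$ is a cone with apex $e$ and has zero reduced homology. Let $M$ have no coloops. Since $\mathrm{Ind}(M)$ has no faces of dimension $i$, it suffices to find a nonzero $(i-1)$-cycle. We use induction on $i$. For $i=0$ we have $\mathrm{Ind}(M)=\{\emptyset\}$ and $\tilde H_{-1}=K$.

Let $i\ge1$. There is an element $e$ that is not a loop. As $e$ is not a coloop, some basis avoids $e$, and adding $e$ to it creates a circuit $C\ni e$; since $e$ is not a loop, $|C|\ge2$. The matroid $M/C$ has rank $i-|C|+1<i$. It has no coloops, because $\mathrm{rk}((E\setminus e')\cup C)-\mathrm{rk}(C)<\mathrm{rk}(E)-\mathrm{rk}(C)$ with $e'\notin C$ would make $e'$ a coloop of $M$. By induction there is a nonzero $(i-|C|)$-cycle $\zeta$ of $\mathrm{Ind}(M/C)$. The maximal independent subsets of $C$ are the sets $C\setminus x$, $x\in C$, so $F\cup(C\setminus x)$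 is independent in $M$ whenever $F$ is independent in $M/C$. Therefore the join of $\zeta$ with the boundary cycle of the simplex on $C$ is a chain of $\mathrm{Ind}(M)$. It is a cycle, being a join of cycles on disjoint vertex sets. It is nonzero, since its coefficient at $F\cup(C\setminus x)$ is up to sign that of $\zeta$ at $F$. Its dimension is $(|C|-2)+(i-|C|)+1=i-1$.
\end{proof}

\begin{proposition}\label{prop:hs}
Let $J$ be a nonzero polymatroidal ideal with exponent set $B$, degree $d$ and rank function $\rho$, and let $i\ge1$. For $a\in\mathbb Z^n$ with $|a|=d+i$ let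
\[
M_a=\{F\subseteq[n]:\ |F|=i,\ a-1_F\in B\}.
\]
\begin{itemize}
\item[(a)] $x^a$ is a minimal generator of $\mathrm{HS}_i(J)$ if and only if $|a|=d+i$, $M_a\ne\emptyset$, and no element of $[n]$ lies in all members of $M_a$.
\item[(b)] If $i\ge n$, then $\mathrm{HS}_i(J)=0$. If $i\le n-1$, then the minimal generators of $\mathrm{HS}_i(J)$ are the $x^a$ with $a\in H_g$, in the notation of Lemma~\ref{lem:inter} with $E=[n]$, where
\[
g(T)=\rho(T)+\min(i,|T|-1)\qquad(\emptyset\ne T\subseteq[n])
\]
is intersecting submodular.
\item[(c)] $\mathrm{HS}_i(J)$ is zero or polymatroidal.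
\end{itemize}
\end{proposition}

\begin{proof}
(a) By (F2), $\mathrm{Tor}_i(K,J)_a\ne0$ implies $|a|=d+i$. Thus all these $x^a$ have the same degree, and they are exactly the minimal generators of $\mathrm{HS}_i(J)$. Let $|a|=d+i$. We may assume $a\ge0$, since $M_a\ne\emptyset$ implies this. If $F\in\Delta_a$, then $|a|-|F|\ge d$, so $|F|\le i$; the faces with $|F|=i$ are the members of $M_a$.

Suppose $M_a\ne\emptyset$. Let $F,F'\in M_a$ and $j\in F\setminus F'$. Exchanging $a-1_{F'}$ at $j$ towards $a-1_F$ gives $l\in F'\setminus F$ with $(F'\cup\{j\})\setminus\{l\}\in M_a$. For the complements $G=[n]\setminus F$, $G'=[n]\setminus F'$ this says: for $j\in G'\setminus G$ there is $l\in G\setminus G'$ such that $(G'\setminus\{j\})\cup\{l\}$ is again a complement of a member of $M_a$. This is the basis exchange axiom. So the complements of the members of $M_a$ are the bases of a matroid, and $M_a$ is the set of bases of its dual.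

Since $\Delta_a$ has no $i$-dimensional faces, $\tilde H_{i-1}(\Delta_a;K)$ is the space of $(i-1)$-cycles, and this space depends only on the faces with $i$ elements, that is, on $M_a$. If $M_a=\emptyset$, it is zero. Otherwise it equals $\tilde H_{i-1}$ of the independence complex of the matroid with bases $M_a$. Now (F3) and Lemma~\ref{lem:matroid} give (a).

(b) If $i>n$, then $M_a=\emptyset$, and if $i=n$, then $M_a\subseteq\{[n]\}$. So the condition in (a) never holds for $i\ge n$. Let $i\le n-1$. The point is to read the last condition in (a) element by element: for every $f\in[n]$, some member of $M_a$ avoids $f$. With $\Delta_i^f=\{1_F:F\subseteq[n]\setminus\{f\},\ |F|=i\}$, the condition in (a) becomes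
\[
a\in\bigcap_{f\in[n]}\bigl(B+\Delta_i^f\bigr).
\]
The set $\Delta_i^f$ is the exponent set of the ideal generated by all squarefree monomials of degree $i$ in the variables other than $x_f$. This ideal is polymatroidal with rank function $T\mapsto\min(i,|T\setminus\{f\}|)$. By (F1) and Lemma~\ref{lem:rank}(c), $a\in B+\Delta_i^f$ iff $|a|=d+i$ and $a(T)\le\rho(T)+\min(i,|T\setminus\{f\}|)$ for all $T$. For $T\ne\emptyset$ the minimum of $|T\setminus\{f\}|$ over all $f\in[n]$ is $|T|-1$. As $g([n])=d+i$, the intersection is $H_g$.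

The function $t\mapsto\min(i,t-1)$ is concave, and $|S|+|T|=|S\cap T|+|S\cup T|$. So $T\mapsto\min(i,|T|-1)$ satisfies the submodular inequality whenever $S\cap T\neq\emptyset$, and with Lemma~\ref{lem:rank}(a) we see that $g$ is intersecting submodular.

(c) If $\mathrm{HS}_i(J)\ne0$, then $i\le n-1$ and the exponent set of its minimal generators is $H_g\subset\mathbb Z^n_{\ge0}$. This set is nonempty, all its elements have degree $d+i$, and it has the exchange property by Lemma~\ref{lem:inter}(a).
\end{proof}

\begin{example}\label{ex:veronese}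
Let $n\ge2$, $1\le i\le n-1$, $k\ge1$, and let $I$ be generated by all squarefree monomials of degree $n-1$. Its rank function is $\rho(T)=\min(|T|,n-1)$, and by (F1) that of $I^k$ is $k\rho$. So for $J=I^k$ we have $g(T)=k|T|+\min(i,|T|-1)$ if $T\ne[n]$, and $g([n])=k(n-1)+i$. The conditions $a_j\le g(\{j\})=k$ imply $a(T)\le k|T|\le g(T)$ for all $T\ne\emptyset,[n]$. Hence
\[
\mathrm{HS}_i(I^k)=\bigl(x^a:\ |a|=k(n-1)+i,\ a_j\le k\text{ for all }j\bigr),
\]
in accordance with \eqref{eq:tri}. This is nonzero iff $kn\ge k(n-1)+i$, i.e.\ iff $k\ge i$.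
\end{example}

\section{Separators, and the homological shifts of powers}\label{sec:powers}

Proposition~\ref{prop:hs} describes $\mathrm{HS}_i(I^k)$ by the function $k\rho(T)+\min(i,|T|-1)$, which need not be its rank function. By Lemma~\ref{lem:inter}(c) the rank function is obtained by minimizing over partitions. In this minimization a partition $\pi$ of $U$ pays $k$ times its defect $\delta(\pi)$ below. If $k\ge i$, then a partition of positive defect pays at least $i$, so it cannot do better than the trivial partition $\{U\}$, and only partitions of defect zero matter. So we first study these.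

\subsection*{Separators}
In this subsection $\rho$ is any integer-valued submodular function with $\rho(\emptyset)=0$ on the subsets of a finite set. Then $\rho(X\cup Y)\le\rho(X)+\rho(Y)$ for disjoint $X,Y$. As in the introduction, $X\subseteq U$ is a separator of $U$ if $\rho(X)+\rho(U\setminus X)=\rho(U)$. If $X$ is a separator of $U$, then it splits all subsets of $U$:
\begin{equation}\label{eq:split}
\rho(Y)=\rho(Y\cap X)+\rho(Y\setminus X)\qquad\text{for all }Y\subseteq U .
\end{equation}
Here ``$\le$'' is subadditivity. For ``$\ge$'' add the submodular inequalities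
\begin{align*}
\rho(Y)+\rho(X)&\ge\rho(X\cup Y)+\rho(X\cap Y),\\
\rho(X\cup Y)+\rho(U\setminus X)&\ge\rho(U)+\rho(Y\setminus X)
\end{align*}
and cancel $\rho(X)+\rho(U\setminus X)=\rho(U)$.

\emph{The separators of $U$ form a Boolean algebra of subsets of $U$.} Clearly $\emptyset$, $U$ and complements in $U$ of separators are separators. If $X,Y$ are separators, then by \eqref{eq:split}
\begin{align*}
\rho(U)&=\rho(Y)+\rho(U\setminus Y)\\
&=\rho(Y\cap X)+\rho(Y\setminus X)+\rho((U\setminus Y)\cap X)+\rho((U\setminus Y)\setminus X)\\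
&\ge\rho(X\cap Y)+\rho(U\setminus(X\cap Y))\ \ge\ \rho(U),
\end{align*}
so $X\cap Y$ is a separator. The atoms of this algebra, the \emph{components} of $U$, partition $U$, and the separators are exactly the unions of components.

For a partition $\pi$ of $U$ define its \emph{defect} $\delta(\pi)=\sum_{T\in\pi}\rho(T)-\rho(U)\ge0$. Then
\begin{equation}\label{eq:defect}
\delta(\pi)=0\iff\text{every }T\in\pi\text{ is a union of components of }U .
\end{equation}
If $\delta(\pi)=0$ and $T\in\pi$, then $\rho(T)+\rho(U\setminus T)\le\sum_{T'\in\pi}\rho(T')=\rho(U)$ by subadditivity, so $T$ is a separator. Conversely, let $\pi=\{T_1,\dots,T_m\}$ consist of separators. Applying \eqref{eq:split} with $X=T_s$, $Y=T_s\cup\dots\cup T_m$ for $s=1,\dots,m$, we get $\rho(U)=\sum_s\rho(T_s)$.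

\emph{The function $r(U)=|U|-c(U)$ is monotone.} Let $U\subseteq V$. By \eqref{eq:split} with $Y=U$ and $V$ in place of $U$, every separator of $V$ meets $U$ in a separator of $U$. Hence the nonempty sets $C\cap U$, where $C$ is a component of $V$, partition $U$ into separators of $U$, so there are at most $c(U)$ of them. At most $|V\setminus U|$ components of $V$ miss $U$. So $c(V)\le c(U)+|V\setminus U|$, that is, $r(U)\le r(V)$.

\subsection*{Proof of Theorem~\ref{thm:B}}
Let $I$ be polymatroidal of degree $d$ with rank function $\rho$. The first statement is Proposition~\ref{prop:hs}(c). Let $k\ge i\ge1$. By (F1), $I^k$ is polymatroidal of degree $kd$ with rank function $k\rho$. If $i\ge n$, then $\mathrm{HS}_i(I^k)=\mathrm{HS}_i(I^{k+1})=0$ by Proposition~\ref{prop:hs}(b), and $r([n])\le n-1<i$, as claimed. Let $i\le n-1$. Then the generators of $\mathrm{HS}_i(I^k)$ are given by $H_{g_k}$ with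
\[
g_k(T)=k\rho(T)+\min(i,|T|-1).
\]
For a partition $\pi$ of $U\ne\emptyset$, with defect $\delta(\pi)$ formed from $\rho$, we have
\[
\sum_{T\in\pi}g_k(T)=k\rho(U)+k\,\delta(\pi)+\sum_{T\in\pi}\min(i,|T|-1).
\]

\emph{Claim.} For $k\ge i$ and $U\ne\emptyset$,
\[
\min_\pi\Bigl[k\,\delta(\pi)+\sum_{T\in\pi}\min(i,|T|-1)\Bigr]=\min(i,r(U)),
\]
where $\pi$ runs over the partitions of $U$.

``$\le$'': the partition $\{U\}$ gives a value $\le i$. The partition into components has $\delta=0$ and gives a value $\le\sum_C(|C|-1)=r(U)$.

``$\ge$'': if $\delta(\pi)\ge1$, the value is $\ge k\ge i$. If $\delta(\pi)=0$ and some block has $|T|-1\ge i$, the value is $\ge i$. In the remaining case the value is $\sum_{T\in\pi}(|T|-1)=|U|-|\pi|$; by \eqref{eq:defect} the blocks are unions of components, so $|\pi|\le c(U)$, and the value is $\ge r(U)$. This proves the claim. It is the only place in this proof where $k\ge i$ is used: for smaller $k$, a partition of defect $1$ may give a value below $\min(i,r(U))$. (In the triangle with $k=1$, $i=2$, the partition of $[3]$ into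 singletons gives the value $1$, while $\min(i,r([3]))=2$.)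

By Lemma~\ref{lem:inter}(b) and the claim with $U=[n]$, $\mathrm{HS}_i(I^k)\ne0$ iff
\[
kd+\min(i,r([n]))\ge g_k([n])=kd+i,
\]
that is, iff $i\le r([n])$. In this case Lemma~\ref{lem:inter}(c) and the claim show that the rank function is
\begin{equation}\label{eq:rank}
U\mapsto k\rho(U)+\min(i,r(U));
\end{equation}
for $U=\emptyset$ both functions have the value $0$.

If $i\le r([n])$, then $I\cdot\mathrm{HS}_i(I^k)$ is polymatroidal by (F1), and by \eqref{eq:rank} it has the same rank function as $\mathrm{HS}_i(I^{k+1})$, namely $(k+1)\rho+\min(i,r)$. So the two ideals are equal by Lemma~\ref{lem:rank}(c). If $i>r([n])$, both are zero. \qed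

\subsection*{Proof of Theorem~\ref{thm:A}}
Let $k\ge i$. By Theorem~\ref{thm:B}, applied also to $I^k$ in place of $I$ for its first statement, either $\mathrm{HS}_i(I^k)=0$, in which case $\mathrm{Ass}\,\mathrm{HS}_i(I^k)=\emptyset$, or $\mathrm{HS}_i(I^k)$ is polymatroidal and $\mathrm{HS}_i(I^{k+1})=I\cdot\mathrm{HS}_i(I^k)$. In the second case Corollary~\ref{cor:mult} gives $\mathrm{Ass}\,\mathrm{HS}_i(I^k)\subseteq\mathrm{Ass}\,\mathrm{HS}_i(I^{k+1})$. \qed

\section{The criterion and the index of stability}\label{sec:stab}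

This section proves Theorem~\ref{thm:C}.

\subsection*{The criterion}
Let $k\ge i$ and $i\le r([n])$. By \eqref{eq:rank}, the function $\sigma$ of Lemma~\ref{lem:ass} for the ideal $\mathrm{HS}_i(I^k)$ is $\sigma(T)=k\rho_A(T)+\varepsilon(T)$. With this, Lemma~\ref{lem:ass} is the criterion of Theorem~\ref{thm:C}.

\subsection*{Stability}
Since $c([n])\le n$, we have $\ell\ge1$, so $k\ge\ell+i-1$ implies $k\ge i$. If $i>r([n])$, then $\mathrm{Ass}\,\mathrm{HS}_i(I^k)=\emptyset$ for all $k\ge i$. Let $i\le r([n])$, fix $A\ne\emptyset$, and let $k\ge\ell+i-1$. The function $\rho_A$ is submodular and monotone with $\rho_A(\emptyset)=0$. Since $r$ is monotone, $0\le\varepsilon\le i$. For a partition $\pi$ of a subset $V\subseteq A$ put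
\[
\delta_A(\pi)=\sum_{T\in\pi}\rho_A(T)-\rho_A(V);
\]
this is the defect with respect to $\rho_A$, and we may apply the results on separators in Section~\ref{sec:powers} to $\rho_A$.

The inequalities \eqref{eq:crit} for the partitions $\pi$ of $A$ with $\delta_A(\pi)=0$ do not involve $k$. The condition $k\rho_A(A)+\varepsilon(A)\ge1$ for $|A|=1$ does not depend on $k\ge1$ either, because $\rho_A(A)$ and $\varepsilon(A)$ are nonnegative integers. So it suffices to show, for our $k\ge\ell+i-1$: \emph{if \eqref{eq:crit} holds for all $\pi$ with $\delta_A(\pi)=0$, then it holds for all $\pi$.} The idea is to coarsen a given $\pi$ to a partition $\pi'$ of defect zero. In passing back from $\pi'$ to $\pi$, every block of $\pi'$ that is split makes the left-hand side of \eqref{eq:crit} grow by at least $k-i\ge\ell-1$, and it is split into at most $\ell$ blocks.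

Let $\gamma$ be the partition of $A$ into its components with respect to $\rho_A$. Let $\pi$ be any partition of $A$, and let $\pi'=\{V_1,\dots,V_{m'}\}$ be the finest common coarsening of $\pi$ and $\gamma$. Let $\pi_j$ be the set of blocks of $\pi$ contained in $V_j$, and $m_j=|\pi_j|$. By \eqref{eq:defect}, $\delta_A(\pi')=0$, and therefore $\delta_A(\pi)=\sum_j\delta_A(\pi_j)$.

\emph{(i) If $m_j\ge2$, then $\delta_A(\pi_j)\ge1$.} Otherwise, by \eqref{eq:defect}, every $T\in\pi_j$ is a separator of $V_j$. Since $V_j$ is a separator of $A$,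
\[
\rho_A(T)+\rho_A(A\setminus T)\le\rho_A(T)+\rho_A(V_j\setminus T)+\rho_A(A\setminus V_j)=\rho_A(A).
\]
So $T$ is a separator of $A$, and both $T$ and $V_j\setminus T$ are unions of blocks of $\gamma$. They are also nonempty unions of blocks of $\pi$. Splitting $V_j$ into $T$ and $V_j\setminus T$ gives a finer common coarsening, a contradiction.

\emph{(ii) $m_j-1\le\ell-1$.} Consider the hypergraph with vertex set $\pi_j$ in which each $C\in\gamma$ with $C\subseteq V_j$ joins the blocks of $\pi_j$ that meet $C$; there are at most $|C|$ of them. It is connected, because otherwise $V_j$ could be split into two nonempty unions of blocks of $\pi$ that are also unions of blocks of $\gamma$. Inserting the edge $C$ lowers the number of connected components by at most $|C|-1$. So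
\[
m_j-1\le\sum_{C\in\gamma,\,C\subseteq V_j}(|C|-1)\le|A|-|\gamma| .
\]
It remains to see that $|A|-|\gamma|\le\ell-1$. Let $X$ be a separator of $[n]$ with respect to $\rho$. Applying \eqref{eq:split} to $Y=A^c\cup(X\cap A)$, for which $Y\cap X=X$, to $Y=A^c\cup(A\setminus X)$, for which $Y\setminus X=[n]\setminus X$, and to $Y=A^c$, we get
\begin{align*}
\rho_A(X\cap A)+\rho_A(A\setminus X)
&=\rho(X)+\rho(A^c\setminus X)+\rho(A^c\cap X)+\rho([n]\setminus X)-2\rho(A^c)\\
&=\rho([n])-\rho(A^c)=\rho_A(A).
\end{align*}
So $X\cap A$ is a separator of $A$ with respect to $\rho_A$. Letting $X$ run over the components of $[n]$, we see that $|\gamma|$ is at least the number of components of $[n]$ meeting $A$, which is at least $c([n])-|A^c|$. Hence $|A|-|\gamma|\le|A|+|A^c|-c([n])=n-c([n])=\ell-1$.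

Now we put the pieces together. The inequality \eqref{eq:crit} for $\pi'$, which holds by assumption, reads $\sum_j\varepsilon(V_j)-\varepsilon(A)\ge m'-1$. Moreover $\sum_{T\in\pi_j}\varepsilon(T)-\varepsilon(V_j)\ge-i$ because $0\le\varepsilon\le i$, and the left-hand side is $0$ if $m_j=1$. With (i), with $k-i\ge\ell-1$ and with (ii),
\begin{align*}
k\,\delta_A(\pi)+\sum_{T\in\pi}\varepsilon(T)-\varepsilon(A)
&=\sum_j\Bigl[k\,\delta_A(\pi_j)+\sum_{T\in\pi_j}\varepsilon(T)-\varepsilon(V_j)\Bigr]+\sum_j\varepsilon(V_j)-\varepsilon(A)\\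
&\ge\sum_{j:\,m_j\ge2}(k-i)+m'-1\\
&\ge\sum_j(m_j-1)+m'-1=|\pi|-1,
\end{align*}
which is \eqref{eq:crit} for $\pi$.

\subsection*{The bound is attained}
Let $n\ge2$ and $1\le i\le n-1$, and let $I$ be generated by all squarefree monomials of degree $n-1$, so $\rho(T)=\min(|T|,n-1)$. For $\emptyset\ne X\subsetneq[n]$ we have $\rho(X)+\rho(X^c)=n>\rho([n])$. So $[n]$ is its only component, $\ell=n$ and $r([n])=n-1$. On proper subsets $\rho(T)=|T|$, so $r(T)=0$ for $T\ne[n]$. Let $A=[n]$, hence $\rho_A=\rho$ and $\varepsilon=\min(i,r)$. For a partition with $|\pi|=m\ge2$ blocks, \eqref{eq:crit} reads $k-i\ge m-1$; for $m=1$ it is trivial. The strongest of these conditions is the one for $m=n$. So for $k\ge i$ the maximal ideal $(x_1,\dots,x_n)$ lies in $\mathrm{Ass}\,\mathrm{HS}_i(I^k)$ if and only if $k\ge i+n-1=\ell+i-1$. In particular, the sets for $k=\ell+i-2\ge i$ and $k=\ell+i-1$ differ. This completes the proof of Theorem~\ref{thm:C}. \qed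

\section{Below the range $k\ge i$}\label{sec:sharp}

To prove Theorem~\ref{thm:D} we combine two ideals in disjoint sets of variables. The first is an ideal $I'$ whose $i$th homological shift ideal vanishes for the power $i-1$ and is nonzero for the power $i$. The second is an ideal $L$ such that a certain prime $\mathfrak p$ is associated to $\mathrm{HS}_1(L^k)$ but not to $L^k$. As long as $\mathrm{HS}_i(I'^k)=0$, only the higher shifts of $L^k$ contribute to $\mathrm{HS}_i((I'L)^k)$, and $\mathfrak p$ is visible. Once $\mathrm{HS}_i(I'^k)\ne0$, the ideal $L^k$ itself contributes, and $\mathfrak p$ gets lost.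

\begin{proof}[Proof of Theorem~\ref{thm:D}]
Let $i\ge2$. Let $I'$ be generated by all squarefree monomials of degree $i$ in the $i+1$ variables $y_0,\dots,y_i$, let $L=(x_1,x_2)^2(x_3,x_4)^2$, and let $I=I'L\subset K[y_0,\dots,y_i,x_1,\dots,x_4]$. By (F1), $I$ is polymatroidal. We form $\mathrm{HS}_p(I'^k)$ over $K[y_0,\dots,y_i]$ and $\mathrm{HS}_q(L^k)$ over $K[x_1,\dots,x_4]$, and use the same symbols for the ideals they generate in the large ring. Since the variables are disjoint, $I^k=I'^kL^k\cong I'^k\otimes_KL^k$ with the factors taken in the small rings, and the tensor product over $K$ of the minimal multigraded free resolutions of $I'^k$ and $L^k$ is that of $I^k$. Reading off the multidegrees, we get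
\begin{equation}\label{eq:kunneth}
\mathrm{HS}_i(I^k)=\sum_{p+q=i}\mathrm{HS}_p(I'^k)\,\mathrm{HS}_q(L^k).
\end{equation}
Let $z=y_0\cdots y_i$. Example~\ref{ex:veronese}, applied to $I'$ (with $i+1$ variables) and to the shifts of index $i$ and $i-1\ge1$, yields
\begin{itemize}
\item $\mathrm{HS}_i(I'^{i-1})=0$ and $\mathrm{HS}_i(I'^i)\ne0$;
\item $z^{i-1}\in\mathrm{HS}_{i-1}(I'^{i-1})$, since $(i-1)(i+1)=(i-1)i+(i-1)$ and all exponents are $i-1$.
\end{itemize}
Let $\mathfrak p=(x_1,x_2,x_3,x_4)$.

\emph{$\mathfrak p\in\mathrm{Ass}\,\mathrm{HS}_i(I^{i-1})$.} Put $k=i-1\ge1$. As $\mathrm{HS}_i(I'^k)=0$, only terms with $q\ge1$ contribute to \eqref{eq:kunneth}. By (F2), $\mathrm{HS}_q(L^k)$ is zero or generated in degree $4k+q$, so every monomial of $\mathrm{HS}_i(I^k)$ has $x$-degree at least $4k+1$. Let $w=(x_1x_2x_3x_4)^k$, of degree $4k$.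

We have $\mathrm{HS}_1((x_1,x_2)^m)=x_1x_2(x_1,x_2)^{m-1}$ for $m\ge1$: by Proposition~\ref{prop:hs}(a) in two variables, $x_1^{a_1}x_2^{a_2}$ is a minimal generator iff $a_1+a_2=m+1$ and both $a-e_1$ and $a-e_2$ are nonnegative. As in \eqref{eq:kunneth}, it follows that
\[
\mathrm{HS}_1(L^k)=x_1x_2(x_1,x_2)^{2k-1}(x_3,x_4)^{2k}+(x_1,x_2)^{2k}x_3x_4(x_3,x_4)^{2k-1}.
\]
Hence $wx_1=x_1x_2\cdot x_1^kx_2^{k-1}\cdot x_3^kx_4^k\in\mathrm{HS}_1(L^k)$, and by symmetry $wx_j\in\mathrm{HS}_1(L^k)$ for $j=1,\dots,4$. So
\[
z^{i-1}wx_j\in\mathrm{HS}_{i-1}(I'^k)\,\mathrm{HS}_1(L^k)\subseteq\mathrm{HS}_i(I^k)\qquad(j=1,\dots,4).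
\]
On the other hand, $z^{i-1}w$ times any monomial in the $y$'s has $x$-degree $4k$ and is not in $\mathrm{HS}_i(I^k)$. Thus the monomial ideal $\mathrm{HS}_i(I^k):z^{i-1}w$ contains $\mathfrak p$ and no monomial outside $\mathfrak p$, so it is equal to $\mathfrak p$.

\emph{$\mathfrak p\notin\mathrm{Ass}\,\mathrm{HS}_i(I^i)$.} Suppose $\mathrm{HS}_i(I^i):v=\mathfrak p$ for a monomial $v=v_xv_y$, where $v_x$ and $v_y$ are monomials in the $x$'s and in the $y$'s. For every $q$ we have $\mathrm{HS}_q(L^i)\subseteq L^i=(x_1,x_2)^{2i}(x_3,x_4)^{2i}$, because by (F3) a multidegree $a$ can only contribute if $\emptyset\in\Delta_a$. So $vx_j\in\mathrm{HS}_i(I^i)$ and \eqref{eq:kunneth} give $v_xx_j\in L^i$ for $j=1,\dots,4$. For $j=3$ this shows that the degree of $v_x$ in $x_1,x_2$ is at least $2i$, and for $j=1$ that its degree in $x_3,x_4$ is at least $2i$. Thus $v_x\in L^i$. Since $\mathrm{HS}_i(I'^i)\ne0$, we have $z^m\in\mathrm{HS}_i(I'^i)$ for $m\gg0$, and then $z^mv\in\mathrm{HS}_i(I'^i)\,L^i\subseteq\mathrm{HS}_i(I^i)$. So $z^m\in\mathfrak p$, a contradiction.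
\end{proof}

\begin{remark}
Both pairs of variables in $L$ are needed for this argument. With $L=(x_1,x_2)^2$ alone, the prime $(x_1,x_2)$ would not be lost for $k=i$: if $v_y\in\mathrm{HS}_i(I'^i)$ is a monomial in the $y$'s, then $\mathrm{HS}_i(I^i):x_1^{2i-1}v_y=(x_1,x_2)$, because every monomial of $\mathrm{HS}_i(I^i)$ has $x$-degree at least $2i$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{CH}
Conca and Herzog,
\emph{Castelnuovo--Mumford regularity of products of ideals}, 2003.

\bibitem{FL}
Antonino Ficarra and Dancheng Lu,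
\emph{Polymatroidal ideals and their asymptotic syzygies},
arXiv:2509.11977 (2025).

\bibitem{MS}
Miller and Sturmfels,
\emph{Combinatorial Commutative Algebra}.

\end{thebibliography}

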